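\title{Rank sets of flags in products of nef divisors on a matroid}

\begin{abstract}
In the Chow ring of a loopless matroid of rank $r$, a product of $k$ combinatorially nef divisors is a nonnegative combination of monomials indexed by flags of $k$ flats, usually in many ways. We ask whether, for a nonzero product and a prescribed $k$-element set $I\subset\{1,\dots,r-1\}$, every such combination must involve a flag whose set of ranks is exactly $I$. The answer is yes when $I$ is a union of at most two intervals, and for all $I$ when $r\le 6$. It is no in every rank $r\ge 8$: for $M=U_{2,8}^{\oplus 4}$ the class $\alpha^5$ has a nonnegative expression with no flag of rank set $\{1,3,4,5,7\}$. Rank $7$ is not settled.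
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $M$ be a loopless matroid of rank $r$ on a finite set $E$; the matroid terminology is recalled in Section~\ref{sec:matroids}. The \emph{Chow ring} of $M$ is
\[
A(M)=\mathbb{R}[\,x_F : F \text{ a nonempty proper flat of } M\,]/(I_M+J_M),
\]
where $I_M$ is generated by the products $x_Fx_G$ with $F,G$ incomparable under inclusion, and $J_M$ by the linear forms $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F$ for $i,j\in E$. The ring is graded, with each $x_F$ in degree $1$, and its top degree is $r-1$. Elements of $A^1(M)$ are called \emph{divisors}. The basic example is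
\[
\alpha=\sum_{F\ni i}x_F ,
\]
which does not depend on $i\in E$ because of $J_M$.

Write $[u,v]=\{u,u+1,\dots,v\}$, with $[u,u-1]=\emptyset$. A \emph{flag} is a chain $\mathcal F=(F_1\subsetneq\dots\subsetneq F_m)$ of nonempty proper flats. Its \emph{length} is $m$, its monomial is $x_{\mathcal F}=x_{F_1}\cdots x_{F_m}$, and its \emph{type} is the set of ranks $\{\operatorname{rk}F_1,\dots,\operatorname{rk}F_m\}\subset[1,r-1]$. The empty flag is allowed and has monomial $1$; a flag of type $[1,r-1]$ is \emph{full}. For $I\subset[1,r-1]$ let $\mathcal H_I$ be the set of flags of type $I$. An \emph{effective expression} of a class $p\in A^k(M)$ is an equality $p=\sum c_{\mathcal F}x_{\mathcal F}$ over flags of length $k$ with all $c_{\mathcal F}\ge 0$, and $p$ is \emph{effective} if it has one. The type $I$ \emph{occurs} in the expression if $c_{\mathcal F}>0$ for some $\mathcal F\in\mathcal H_I$.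

Positivity of divisors is defined through the \emph{Bergman fan} $\Sigma_M$ in $\mathbb{R}^E/\mathbb{R}\mathbf 1$. Its rays are spanned by the vectors $e_F=\sum_{i\in F}e_i$, and each flag $\mathcal F$ gives the cone $\sigma_{\mathcal F}$ spanned by the $e_F$ with $F\in\mathcal F$ (the empty flag gives the origin). A function $f$ on $\Sigma_M$ that is linear on each cone has the divisor $\sum_F f(e_F)x_F$. A linear function on $\mathbb{R}^E/\mathbb{R}\mathbf 1$ is a combination of differences of coordinates, so its divisor is $0$ by the definition of $J_M$. The function $f$ is \emph{strictly convex} if for every cone $\sigma$ there is a linear function $\psi$ such that $f-\psi$ vanishes on $\sigma$ and is positive on every ray $e_F\notin\sigma$ of a cone containing $\sigma$. A divisor is \emph{combinatorially ample} if it is the divisor of a strictly convex function, and \emph{combinatorially nef} if it lies in the closure of the cone of combinatorially ample divisors. We drop the word ``combinatorially''.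

The following two facts are known. We reprove them in Section~\ref{sec:tools}, because the proof of the second is the model for our positive results.

\begin{proposition}\label{prop:known}
Let $\ell_1,\dots,\ell_k$ be nef divisors and $p=\ell_1\cdots\ell_k$.
\begin{enumerate}
\item[(a)] The class $p$ is effective.
\item[(b)] If $1\le k<r$ and $p\ne0$, then for every $1\le i\le r-k$ the type $[i,i+k-1]$ occurs in every effective expression of $p$.
\end{enumerate}
\end{proposition}

An effective expression puts nonnegative weights on the $k$-dimensional cones of $\Sigma_M$, the linear relations move these weights around, and the types record at which levels of the lattice of flats the weight sits. Part (b) says that weight can never be moved completely off the flags whose ranks are consecutive. The following question, from \cite{Cheng}, asks whether consecutiveness matters.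

\medskip
\noindent\textbf{Question.} \emph{Let $\ell_1,\dots,\ell_k$ be nef divisors with $1\le k<r$ and $\ell_1\cdots\ell_k\neq0$, and let $I\subset[1,r-1]$ with $|I|=k$. Does the type $I$ occur in every effective expression of $\ell_1\cdots\ell_k$?}
\medskip

For $k=1$ and for $k=r-1$ every $I$ is an interval, so (b) answers yes. Nefness is essential: a single monomial $x_{\mathcal F}$ is an effective class, nonzero by Lemma~\ref{lem:ample} below, with an expression in which only one type occurs. Nef classes are spread out. Averaging the definition of $\alpha$ over $i$ gives $\alpha=\sum_F(|F|/|E|)\,x_F$, in which every flat appears, and nothing in the definition of nefness singles out consecutive ranks. One would therefore guess that the answer is always yes, and the small cases support the guess. Call the maximal intervals contained in $I$ the \emph{blocks} of $I$.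

\begin{theorem}\label{thm:two}
For every $M$, the answer to the Question is yes whenever $I$ is a union of at most two intervals of consecutive integers. In particular it is yes if $k\le2$ or $k\ge r-2$.
\end{theorem}

\begin{theorem}\label{thm:six}
If $r\le6$, the answer to the Question is yes for all $M$ and all $I$.
\end{theorem}

The guess is nevertheless wrong.

\begin{theorem}\label{thm:counter}
Let $n\ge4$, $s\ge2n$, $t\ge0$, and let
\[
M=U_{1,1}^{\oplus t}\oplus U_{2,s}^{\oplus n},\qquad r=2n+t,\qquad k=r-3,\qquad I=[1,r-1]\setminus\{2+t,\;r-2\}.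
\]
Then $\alpha$ is nef, $\alpha^k\neq0$, and $\alpha^k$ is a nonnegative combination of monomials $x_{\mathcal F}$ with $\mathcal F$ of length $k$ and $\mathcal F\notin\mathcal H_I$.
\end{theorem}

The values $t=0,1$ give a counterexample in every rank $r\ge8$. The smallest is $M=U_{2,8}^{\oplus4}$ with $r=8$, $k=5$ and $I=\{1,3,4,5,7\}$. The set $I$ of Theorem~\ref{thm:counter} has the three blocks $[1,1+t]$, $[3+t,r-3]$ and $\{r-1\}$, so ``two'' in Theorem~\ref{thm:two} is best possible, and so is the bound $k\ge r-2$ for each $r\ge8$. We do not settle rank $7$.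

The positive results are proved with \emph{test classes}: a class $W$ of complementary degree that pairs nonnegatively with $p$ and nonpositively with all flags of the wrong type. A self-intersection $x_G^2$ supplies the negative sign. When $I$ has three blocks, two such signs can multiply to a positive one. In rank $6$ this can be repaired (Section~\ref{sec:six}); from rank $8$ on it is the mechanism of the counterexample (Section~\ref{sec:counter}).

\section{Computing with flags}\label{sec:tools}

\subsection{Matroids}\label{sec:matroids}

A matroid on $E$ is given by an integer-valued rank function on subsets of $E$ with $0\le\operatorname{rk}S\le|S|$ that is monotone and submodular; its rank is $r=\operatorname{rk}E$. A \emph{flat} is a set $F$ with $\operatorname{rk}(F\cup\{i\})>\operatorname{rk}F$ for all $i\notin F$, a \emph{hyperplane} is a flat of rank $r-1$, and $M$ is \emph{loopless} if $\emptyset$ is a flat. We use three standard facts.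
\begin{enumerate}
\item[(M1)] For a flat $F$ and $i\notin F$, there is exactly one flat of rank $\operatorname{rk}F+1$ containing $F\cup\{i\}$; we denote it $F\vee i$. It lies in every flat containing $F\cup\{i\}$, so every flag extends to a full flag.
\item[(M2)] For a flat $H$ of a loopless matroid, the restriction $M|H$ and the contraction $M/H$ are loopless matroids on $H$ and $E\setminus H$, of ranks $\operatorname{rk}H$ and $r-\operatorname{rk}H$. The flats of $M|H$ are the flats of $M$ contained in $H$. The flats of $M/H$ are identified with the flats of $M$ containing $H$, with ranks lowered by $\operatorname{rk}H$.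
\item[(M3)] In a loopless matroid of rank at least $2$, every element $j$ is avoided by a hyperplane, which is nonempty: extend $j$ to a basis and take the smallest flat containing the other basis elements. In particular a loopless matroid of rank $2$ has at least two flats of rank $1$.
\end{enumerate}
The matroid $U_{2,s}$ is a set of $s\ge2$ points with $\operatorname{rk}S=\min(|S|,2)$; its flats are $\emptyset$, the points and the whole set, and we call it a \emph{line}. The matroid $U_{1,1}$ is a single element of rank $1$. In a direct sum ranks add, and the flats are the unions of flats of the summands.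

\subsection{The degree map and the classes $\alpha$ and $\beta$}

The one result that we use without proof is the existence of the degree map \cite{AHK}: there is an isomorphism $\deg\colon A^{r-1}(M)\to\mathbb{R}$ with $\deg x_{\mathcal F}=1$ for every full flag $\mathcal F$. We extend $\deg$ by zero to the other graded pieces. A flag of length $r-1$ is full, so the degree of an effective class in $A^{r-1}(M)$ is the sum of the coefficients of an effective expression.

Put $\beta=\sum_{F\not\ni j}x_F=\sum_Fx_F-\alpha$, which is independent of $j$. All computations in this paper come from choosing $i$ and $j$ to suit the flag at hand.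

\begin{lemma}\label{lem:local}
Let $\mathcal F=(F_1\subsetneq\dots\subsetneq F_m)$ be a flag, and put $F_0=\emptyset$, $F_{m+1}=E$.
\begin{enumerate}
\item[(i)] For $i\notin F_m$, and for $j\in F_1$ when $m\ge1$,
\begin{equation}\label{eq:ab}
\alpha\,x_{\mathcal F}=\sum_{F\supsetneq F_m,\ F\ni i}x_Fx_{\mathcal F},\qquad
\beta\,x_{\mathcal F}=\sum_{F\subsetneq F_1,\ F\not\ni j}x_Fx_{\mathcal F}.
\end{equation}
\item[(ii)] Let $G=F_u$ with $1\le u\le m$, put $G^-=F_{u-1}$, $G^+=F_{u+1}$, and let $i\in G\setminus G^-$, $j\in G^+\setminus G$. Then
\begin{equation}\label{eq:self}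
x_G\,x_{\mathcal F}=-\sum_{G^-\subsetneq F\subsetneq G,\ F\ni i}x_Fx_{\mathcal F}\;-\sum_{G\subsetneq F\subsetneq G^+,\ F\not\ni j}x_Fx_{\mathcal F}.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
A product $x_Fx_{\mathcal F}$ vanishes unless $F$ is comparable with every member of $\mathcal F$. A flat comparable with $F_m$ and containing $i\notin F_m$ strictly contains $F_m$; a flat comparable with $F_1$ and missing $j\in F_1$ is strictly contained in $F_1$. This gives (i). For (ii), multiply $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F=0$ by $x_{\mathcal F}$. Flats contained in $G^-$ contain neither element, and flats containing $G^+$ contain both and cancel. A flat with $G^-\subsetneq F\subseteq G$ misses $j$ and contributes $+1$ if it contains $i$. A flat with $G\subsetneq F\subsetneq G^+$ contains $i$ and contributes $+1$ if it misses $j$.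
\end{proof}

Thus $\alpha$ extends a flag above its top, $\beta$ extends it below its bottom, and repeating a member $G$ extends it next to $G$ with a negative sign. We refer to the two sums in \eqref{eq:self} as the \emph{lower} and the \emph{upper} sum.

\begin{lemma}\label{lem:preserve}
Let $\ell$ be a nef divisor, or $\ell=\alpha$, or $\ell=\beta$. If $W$ is effective, then $\ell W$ is effective. In particular, if $p$ is a product of $k$ nef divisors and $W\in A^{r-1-k}(M)$ is effective, then $\deg(pW)\ge0$.
\end{lemma}

\begin{proof}
It suffices to take $W=x_{\mathcal F}$. For $\alpha$ and $\beta$ use \eqref{eq:ab}, or the definition of $\beta$ if $\mathcal F$ is empty. Let $\ell$ be ample, given by $f$, and let $\psi$ be the linear function for the cone $\sigma_{\mathcal F}$. Then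
\begin{equation}\label{eq:ample}
\ell\,x_{\mathcal F}=\sum_F(f-\psi)(e_F)\,x_Fx_{\mathcal F}.
\end{equation}
Members of $\mathcal F$ have coefficient $0$, flats incomparable with a member give the product $0$, and the remaining flats have positive coefficient. So $\ell x_{\mathcal F}$ is effective. The effective classes of a given degree form a finitely generated cone, which is closed, so the conclusion passes to nef $\ell$.
\end{proof}

Taking $W=1$ and iterating proves Proposition~\ref{prop:known}(a).

\begin{lemma}\label{lem:ample}
The divisor $h=\sum_F|F|(|E|-|F|)\,x_F$ is ample, and $\deg(h^{r-1-m}x_{\mathcal F})>0$ for every flag $\mathcal F$ of length $m$. The divisor $\alpha$ is nef.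
\end{lemma}

\begin{proof}
Let $\gamma(u)=u(|E|-u)$ and let $f$ be the piecewise linear function with $f(e_F)=\gamma(|F|)$. Fix $\mathcal F$, with $F_0=\emptyset$ and $F_{m+1}=E$. Let $\psi$ be the linear function on $\mathbb{R}^E$ whose value on $e_i$ for $i\in F_{u+1}\setminus F_u$ is the slope $\bigl(\gamma(|F_{u+1}|)-\gamma(|F_u|)\bigr)/\bigl(|F_{u+1}|-|F_u|\bigr)$. Then $\psi(e_{F_u})=\gamma(|F_u|)$ for all $u$, and in particular $\psi(\mathbf 1)=\gamma(|E|)=0$, so $\psi$ descends to the quotient. For $F_u\subsetneq G\subsetneq F_{u+1}$, the value $\psi(e_G)$ is the linear interpolation of $\gamma$ between $|F_u|$ and $|F_{u+1}|$ at $|G|$, which is less than $\gamma(|G|)$ by strict concavity. So $f$ is strictly convex. Iterating \eqref{eq:ample} writes $h^{r-1-m}x_{\mathcal F}$ effectively with a positive coefficient on every full flag containing $\mathcal F$, and there is one by (M1).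

The divisor $\alpha$ is given by the function $f_i$ with $f_i(e_F)=1$ if $i\in F$ and $0$ otherwise, and $f_i-f_{i'}$ is linear. Given $\mathcal F$, choose $i\notin F_m$; then $f_i$ vanishes on $\sigma_{\mathcal F}$ and is nonnegative on all rays. Hence $\alpha+\varepsilon h$ is ample for every $\varepsilon>0$, and $\alpha$ is nef.
\end{proof}

The next lemma says that the monomials in $\alpha$ and $\beta$ detect exactly the intervals.

\begin{lemma}\label{lem:interval}
Let $N$ be a loopless matroid of rank $q$, let $c,d\ge0$ with $c+d\le q-1$, and let $\mathcal F$ be a flag of $N$. Then $\deg(\alpha^c\beta^dx_{\mathcal F})$ is positive if $\mathcal F$ has type $[d+1,q-1-c]$, and is $0$ otherwise. In particular $\alpha^k\ne0$ for $0\le k\le q-1$.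
\end{lemma}

\begin{proof}
The degree is $0$ by convention unless $\mathcal F$ has length $q-1-c-d$, which we assume. Let $\mathcal F$ be nonempty. By \eqref{eq:ab}, $\alpha^c\beta^dx_{\mathcal F}$ is a sum of monomials of flags obtained from $\mathcal F$ by adding $c$ flats above the top and $d$ flats below the bottom. These flags have length $q-1$, so they are full, and the sum is empty unless $\mathcal F$ has type $[d+1,q-1-c]$. For that type the sum is nonempty: each $\alpha$ can add the flat $F\vee i$ above the current top $F$, and each $\beta$ can add a hyperplane of $N|F$ avoiding $j$ below the current bottom $F$, which has rank at least $2$, by (M3).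

Let $\mathcal F$ be empty, so $c+d=q-1$ and the interval is empty. If $q=1$, then $\deg1=1$. If $c\ge1$, expand one factor $\alpha=\sum_{F\ni i}x_F$: by the first case all terms are nonnegative and a flat of rank $d+1$ containing $i$ gives a positive term. If $c=0$ and $q\ge2$, expand one factor $\beta=\sum_{F\not\ni j}x_F$, where a hyperplane avoiding $j$ gives a positive term. The last claim is the case $c=q-1$.
\end{proof}

\begin{lemma}\label{lem:big}
Let $p\neq0$ be a product of $k<r$ nef divisors and let $c+d=r-1-k$ with $c,d\ge0$. Then $\deg(p\,\alpha^c\beta^d)>0$.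
\end{lemma}

\begin{proof}
Averaging over $i$ and $j$ gives $\alpha=\sum_F\frac{|F|}{|E|}x_F$ and $\beta=\sum_F\frac{|E|-|F|}{|E|}x_F$. With $\varepsilon=|E|^{-2}$,
\[
\alpha-\varepsilon h=\sum_F\frac{|F|^2}{|E|^2}\,x_F,\qquad \beta-\varepsilon h=\sum_F\frac{(|E|-|F|)^2}{|E|^2}\,x_F
\]
are effective. Let $D_1,\dots,D_m$ be the $m=c+d$ factors of $\alpha^c\beta^d$. By Lemma~\ref{lem:preserve} the class $pD_1\cdots D_{u-1}(D_u-\varepsilon h)h^{m-u}$ is effective for $1\le u\le m$, so the factors $D_u$ can be replaced by $\varepsilon h$ one at a time without increasing the degree: $\deg(p\alpha^c\beta^d)\ge\varepsilon^m\deg(ph^m)$. Since $p$ is effective and nonzero, $\deg(ph^m)>0$ by Lemma~\ref{lem:ample}.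
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:known}(b)]
Take $d=i-1$ and $c=r-i-k$. If $p=\sum c_{\mathcal F}x_{\mathcal F}$ is an effective expression, then $0<\deg(p\alpha^c\beta^d)=\sum c_{\mathcal F}\deg(\alpha^c\beta^dx_{\mathcal F})$, and by Lemma~\ref{lem:interval} only flags of type $[i,i+k-1]$ contribute.
\end{proof}

\subsection{Stars}

Flags passing through a fixed flat split into a flag of a restriction and a flag of a contraction. The following lemma shows that the relations split in the same way.

\begin{lemma}\label{lem:star}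
Let $\mathcal G$ be a nonempty flag with smallest member $H$ and largest member $H'$. There is a linear map
\[
\varphi_{\mathcal G}\colon A(M|H)\otimes A(M/H')\to A(M),\qquad y'\otimes y''\mapsto x_{\mathcal G}\,y'y'',
\]
for monomials $y'$ in the $x_F$ with $F\subsetneq H$ and $y''$ in the $x_F$ with $F\supsetneq H'$. It satisfies $\alpha\,\varphi_{\mathcal G}(\xi)=\varphi_{\mathcal G}\bigl((1\otimes\alpha)\xi\bigr)$. If $\mathcal G=(G)$, then
\begin{equation}\label{eq:star}
\deg\varphi_G(\xi'\otimes\xi'')=\deg\xi'\cdot\deg\xi'',\qquad x_G\,\varphi_G(\xi)=-\varphi_G\bigl((\alpha\otimes1+1\otimes\beta)\,\xi\bigr).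
\end{equation}
\end{lemma}

\begin{proof}
Send the variables of $M|H$ and $M/H'$ to the corresponding variables of $A(M)/\operatorname{Ann}(x_{\mathcal G})$. The quadratic relations are respected. For $i,j\in H$, multiply $\sum_{F\ni i}x_F-\sum_{F\ni j}x_F=0$ by $x_{\mathcal G}$: flats incomparable with $H$ give $0$ and flats containing $H$ cancel, which leaves $x_{\mathcal G}$ times the linear relation of $M|H$. For $i,j\notin H'$, flats incomparable with $H'$ give $0$ and flats contained in $H'$ contain neither element, which leaves $x_{\mathcal G}$ times the linear relation of $M/H'$. We obtain a ring map to $A(M)/\operatorname{Ann}(x_{\mathcal G})$, and $\varphi_{\mathcal G}$ is its composite with multiplication by $x_{\mathcal G}$. The formulas for multiplication by $\alpha$ and by $x_G$ are \eqref{eq:ab} for $\mathcal G$ and \eqref{eq:self} for the flag $(G)$. For the degree formula let $\xi',\xi''$ be homogeneous. If both have top degree, they are multiples of full flag monomials, whose image is a full flag monomial. Otherwise the right side is $0$, and so is the left side, because either the total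 degree is not $r-1$ or one factor lies above its top degree.
\end{proof}

\section{Two blocks}\label{sec:two}

From now on $p=\ell_1\cdots\ell_k\ne0$ with $\ell_1,\dots,\ell_k$ nef and $1\le k<r$. Monomials in $\alpha$ and $\beta$ see only intervals, so a type with a gap needs a test class that can place a flat inside the gap. The first case shows what this costs.

\begin{example}\label{ex:rank4}
Let $r=4$, $k=2$, $I=\{1,3\}$, and $W=\sum_{\operatorname{rk}G=2}x_G$. For a flag $(F_1,F_3)$ of type $\{1,3\}$, $\deg(Wx_{F_1}x_{F_3})$ is the number of rank-$2$ flats between $F_1$ and $F_3$. For a flag containing a rank-$2$ flat $G$, only the term $x_G$ of $W$ survives, and \eqref{eq:self} applies. On type $\{2,3\}$ the upper sum is empty and the lower sum is the single flat $\emptyset\vee i$, so the degree is $-1$. On type $\{1,2\}$ the lower sum is empty and the degree is minus the number of rank-$3$ flats containing $G$ and missing $j$, which is at most $-1$ by (M3) in $M/G$. Now $\deg(pW)\ge0$ by Lemma~\ref{lem:preserve}, and the type $\{1,2\}$ occurs by Proposition~\ref{prop:known}(b) and contributes negatively.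 Some positive contribution must compensate, so the type $\{1,3\}$ occurs.
\end{example}

In general we place one flat $G$ just above the lower block and let $\alpha$ and $\beta$ of $M|G$ and $M/G$ fill in the other missing ranks. The negative contribution comes from the type obtained by moving the smallest element of the upper block to the top of the lower block.

\begin{lemma}\label{lem:step}
Let $I=[a_1,b_1]\cup[a_2,b_2]\subset[1,r-1]$ with $a_1\le b_1$, $a_2\le b_2$, $b_1+1<a_2$ and $|I|=k$. If the type $I^*=[a_1,b_1+1]\cup[a_2+1,b_2]$ occurs in an effective expression of $p$, then so does the type $I$.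
\end{lemma}

\begin{proof}
Put $g=b_1+1$, $d=a_1-1$, $d'=a_2-g-1$, $c=r-1-b_2$, and
\[
W=\sum_{\operatorname{rk}G=g}\varphi_G\bigl(\beta^d\otimes\alpha^{c}\beta^{d'}\bigr).
\]
The numbers $d$, $1+d'$, $c$ count the elements of $[1,r-1]$ below, between and above the two blocks, so $W$ has degree $r-1-k$. It is effective by Lemma~\ref{lem:preserve}, applied in $M|G$ and $M/G$, and hence $\deg(pW)\ge0$. Let $\mathcal F$ be a flag of length $k$ and type $T$. For $G$ comparable with all members of $\mathcal F$, let $\mathcal F'$ and $\mathcal F''$ consist of the members strictly below and strictly above $G$.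

Suppose $g\notin T$. By \eqref{eq:star}, $\deg(Wx_{\mathcal F})$ is the sum of $\deg(\beta^dx_{\mathcal F'})\deg(\alpha^c\beta^{d'}x_{\mathcal F''})$ over the $G$ of rank $g$ comparable with all members. By Lemma~\ref{lem:interval}, a nonzero term requires that $\mathcal F'$ have type $[d+1,g-1]=[a_1,b_1]$ and that $\mathcal F''$ have type $[d'+1,r-g-1-c]$ in $M/G$, which is $[a_2,b_2]$ in $M$. So $\deg(Wx_{\mathcal F})=0$ unless $T=I$.

Suppose $g\in T$. Only the member $G$ of rank $g$ contributes, and \eqref{eq:star} gives
\[
\deg(Wx_{\mathcal F})=-\deg(\alpha\beta^dx_{\mathcal F'})\deg(\alpha^{c}\beta^{d'}x_{\mathcal F''})-\deg(\beta^dx_{\mathcal F'})\deg(\alpha^{c}\beta^{d'+1}x_{\mathcal F''})\le0,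
\]
all four degrees being nonnegative by Lemma~\ref{lem:preserve}. If $T=I^*$, then $\mathcal F'$ has type $[a_1,b_1]$ and $\mathcal F''$ has the possibly empty type $[a_2+1,b_2]$, so both factors of the second product are positive by Lemma~\ref{lem:interval}, and the value is negative.

An effective expression in which $I^*$ occurs and $I$ does not would therefore give $\deg(pW)<0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
If $I$ has one block, this is Proposition~\ref{prop:known}(b). If it has two, write it as in Lemma~\ref{lem:step} and induct on the size of the upper block. If $a_2=b_2$, then $I^*$ is an interval and occurs by Proposition~\ref{prop:known}(b). Otherwise $I^*$ has two blocks, because $(b_1+1)+1<a_2+1$, and a smaller upper block, so it occurs by induction. In both cases the lemma shows that $I$ occurs. A set with at most two elements, or whose complement in $[1,r-1]$ has at most one element, has at most two blocks.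
\end{proof}

\section{Rank six}\label{sec:six}

A subset of $[1,r-1]$ with three or more blocks contains three elements with pairwise differences at least $2$. For $r\le6$ this leaves only $r=6$ and $I=\{1,3,5\}$, with $k=3$. The test class must have degree $2$ and fill the ranks $2$ and $4$. The natural candidate $\bigl(\sum_{\operatorname{rk}G=2}x_G\bigr)\bigl(\sum_{\operatorname{rk}G=4}x_G\bigr)$ fails. On a flag $(F_2,F_3,F_4)$ of type $\{2,3,4\}$, formula \eqref{eq:self} turns $x_{F_2}$ into minus a flat of rank $1$ and $x_{F_4}$ into minus a sum of flats of rank $5$, and the product of the two signs is positive. The remedy is to cancel these two outer sums, the first with $\beta$ and the second with $\alpha$, and this dictates the weights. Let $r\ge5$. For a flat $G$ of rank $2$ let $\tau(G)+1$ be the number of rank-$1$ flats contained in $G$, and for a flat $G$ of rank $r-2$ let $\nu(G)+1$ be the number of hyperplanes containing $G$. By (M3) in $M|G$ and $M/G$, $\tau(G)\ge1$ and $\nu(G)\ge1$. Put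
\[
\tilde\beta=\beta+\sum_{\operatorname{rk}G=2}\tau(G)\,x_G,\qquad \tilde\alpha=\alpha+\sum_{\operatorname{rk}G=r-2}\frac1{\nu(G)}\,x_G .
\]

\begin{lemma}\label{lem:tilde}
Let $r\ge5$ and let $\mathcal F$ be a flag of any length, of type $T$. Use the notation of Lemma~\ref{lem:local}(ii).
\begin{enumerate}
\item[(i)] If $\mathcal F$ has a member $G$ of rank $2$, then $\tilde\beta x_{\mathcal F}=-\tau(G)\sum_{G\subsetneq F\subsetneq G^+,\,F\not\ni j}x_Fx_{\mathcal F}$.
\item[(ii)] If $1\in T$ and $2\notin T$, then $\tilde\beta x_{\mathcal F}=\sum_{\operatorname{rk}G=2}\tau(G)\,x_Gx_{\mathcal F}$.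
\item[(iii)] If $\mathcal F$ has a member $G$ of rank $r-2$, then $\tilde\alpha x_{\mathcal F}=-\nu(G)^{-1}\sum_{G^-\subsetneq F\subsetneq G,\,F\ni i}x_Fx_{\mathcal F}$.
\item[(iv)] If $r-1\in T$ and $r-2\notin T$, then $\tilde\alpha x_{\mathcal F}=\sum_{\operatorname{rk}G=r-2}\nu(G)^{-1}x_Gx_{\mathcal F}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:ab}, $\beta x_{\mathcal F}=0$ if $1\in T$ and $\alpha x_{\mathcal F}=0$ if $r-1\in T$. This gives (ii) and (iv).

(i) Other rank-$2$ flats are incomparable with $G$, so $\tilde\beta x_{\mathcal F}=\beta x_{\mathcal F}+\tau(G)x_Gx_{\mathcal F}$, and we must show that $\beta x_{\mathcal F}$ equals $\tau(G)$ times the lower sum in \eqref{eq:self}. If $1\in T$, both are $0$. If $1\notin T$, then $G$ is the bottom of $\mathcal F$. For $i,i'\in G$, the linear relation multiplied by $x_{\mathcal F}$ reads $x_{\emptyset\vee i}\,x_{\mathcal F}=x_{\emptyset\vee i'}\,x_{\mathcal F}$, since flats containing $G$ cancel. So all rank-$1$ flats $F\subset G$ give the same class $y=x_Fx_{\mathcal F}$. The lower sum is $y$, and $\beta x_{\mathcal F}=\tau(G)y$ by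 \eqref{eq:ab}, because all but one of these flats miss a given element of $G$.

(iii) Here $\tilde\alpha x_{\mathcal F}=\alpha x_{\mathcal F}+\nu(G)^{-1}x_Gx_{\mathcal F}$, and we must show that the upper sum in \eqref{eq:self} equals $\nu(G)\,\alpha x_{\mathcal F}$. If $r-1\in T$, both are $0$. Otherwise $G$ is the top of $\mathcal F$. For $j,j'\notin G$ the linear relation multiplied by $x_{\mathcal F}$ reads $x_{G\vee j}\,x_{\mathcal F}=x_{G\vee j'}\,x_{\mathcal F}$, so all hyperplanes $F\supset G$ give the same class $y=x_Fx_{\mathcal F}$. By \eqref{eq:ab}, $\alpha x_{\mathcal F}=y$, and the upper sum runs over the hyperplanes above $G$ other than $G\vee j$, so it equals $\nu(G)y$.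
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:six}]
By Theorem~\ref{thm:two} it remains to treat $r=6$, $I=\{1,3,5\}$. Let $W=\tilde\alpha\tilde\beta$. The difference $W-\alpha\beta$ is a nonnegative combination of classes $\alpha x_G$, $\beta x_{G'}$ and $x_Gx_{G'}$ with $\operatorname{rk}G=2$, $\operatorname{rk}G'=4$, so it is effective. Lemmas~\ref{lem:preserve} and~\ref{lem:big} give $\deg(pW)\ge\deg(p\alpha\beta)>0$. It suffices to show that $\deg(Wx_{\mathcal F})\le0$ for the nine types $T\ne\{1,3,5\}$ of size $3$. Write $F_\rho$ for a flat of rank $\rho$.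
\begin{itemize}
\item $T=\{1,3,4\},\{2,3,4\},\{3,4,5\}$. When $\{3,4\}\subset T$, the sum in (iii) is empty, so $\tilde\alpha x_{\mathcal F}=0$.
\item $T=\{1,2,3\},\{2,3,5\}$. When $\{2,3\}\subset T$, the sum in (i) is empty, so $\tilde\beta x_{\mathcal F}=0$.
\item $T=\{1,2,4\},\{2,4,5\}$. By (i), $\tilde\beta x_{\mathcal F}$ is a combination of monomials $x_{F_3}x_{\mathcal F}$. Their types contain $\{3,4\}$, so $\tilde\alpha$ kills them by (iii).
\item $T=\{1,4,5\}$. By (ii), $\tilde\beta x_{\mathcal F}=\sum\tau(F_2)x_{F_2}x_{\mathcal F}$ over $F_1\subset F_2\subset F_4$. For each such $F_2$ the sum in (iii) has the single term $F_2\vee i$, so $\deg(Wx_{\mathcal F})=-\nu(F_4)^{-1}\sum\tau(F_2)<0$.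
\item $T=\{1,2,5\}$. By (iv), $\tilde\alpha x_{\mathcal F}=\sum\nu(F_4)^{-1}x_{F_4}x_{\mathcal F}$ over $F_2\subset F_4\subset F_5$. For each such $F_4$, (i) gives $\deg(\tilde\beta x_{F_4}x_{\mathcal F})=-\tau(F_2)\bigl(\#\{F_3:F_2\subset F_3\subset F_4\}-1\bigr)<0$.
\end{itemize}
An effective expression of $p$ without the type $\{1,3,5\}$ would give $\deg(pW)\le0$.
\end{proof}

\begin{remark}\label{rem:eight}
The hypothesis $r=6$ enters in the third case. The negative sums that remain in (i) and (iii) both need the rank $3$, so they cannot both be nonzero. For $r=8$ and $I=\{1,3,4,5,7\}$ there is room for both: on a flag of type $\{1,2,4,6,7\}$, (i) inserts flats of rank $3$, (iii) inserts a flat of rank $5$, and $\deg(\tilde\alpha\tilde\beta x_{\mathcal F})>0$. So $\tilde\alpha\tilde\beta$ cannot distinguish the type $I$ from the type $\{1,2,4,6,7\}$.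
\end{remark}

\section{The counterexamples}\label{sec:counter}

\subsection{Trading weight in a tensor product}

Consider $r=8$ and $I=\{1,3,4,5,7\}$. A flag of type $I$ has a member $H$ of rank $4$, and it consists of $H$, a flag of type $\{1,3\}$ in $M|H$ and a flag of type $\{1,3\}$ in $M/H$. The part of an expansion of $\alpha^5$ passing through $H$ will have the form $\varphi_H(X\otimes Y)$ with $X,Y$ of degree $2$ on matroids of rank $4$. We cannot expect to remove the type $\{1,3\}$ from $X$ or from $Y$ (see Remark~\ref{rem:neither}). But we only need to remove the terms in which \emph{both} flags have type $\{1,3\}$, and for this we may use expressions of $X\otimes Y$ that are not products of an expression of $X$ and an expression of $Y$.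

For a loopless matroid $N$ of rank $4$, call a class in $A^2(N)$ \emph{free} if it has an effective expression in which the type $\{1,3\}$ does not occur. Free classes form a convex cone.

\begin{lemma}\label{lem:trade}
Let $N,N'$ be loopless matroids of rank $4$. Let $X,P\in A^2(N)$ and $Y,P'\in A^2(N')$ with $P,P'$ effective, and let $\lambda,\mu\ge0$ with $\lambda+\mu\le1$. If $X-P$, $X-\lambda P$, $Y-P'$ and $Y-\mu P'$ are free, then $X\otimes Y$ is a nonnegative combination of tensors $x_{\mathcal F'}\otimes x_{\mathcal F''}$ of flags of length $2$ in which $\mathcal F'$ and $\mathcal F''$ do not both have type $\{1,3\}$.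
\end{lemma}

\begin{proof}
Expanding $(X-P)\otimes(Y-P')$ gives
\[
X\otimes Y=(X-P)\otimes(Y-P')+X\otimes P'+P\otimes Y-P\otimes P'.
\]
Split the last term as $\lambda P\otimes P'+(1-\lambda)P\otimes P'$ and absorb the two parts in the two middle terms:
\begin{equation}\label{eq:trade}
X\otimes Y=(X-P)\otimes(Y-P')+(X-\lambda P)\otimes P'+P\otimes\bigl(Y-(1-\lambda)P'\bigr).
\end{equation}
Since $\mu\le1-\lambda\le1$, the class $Y-(1-\lambda)P'$ is a convex combination of $Y-\mu P'$ and $Y-P'$, so it is free. Each term of \eqref{eq:trade} is a tensor product of two effective classes, at least one of which is free.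
\end{proof}

The lemma asks for classes with two effective expressions containing very different amounts of one class $P$ of type $\{1,3\}$, and no other flags of that type. Two long lines provide them.

\subsection{Two lines}

Let $K=L\oplus L'$ with $L,L'\cong U_{2,s}$, a matroid of rank $4$. Letters $u,u'$ denote points of $L$ and $v$ denotes a point of $L'$. The nonempty proper flats are the points (rank $1$); $L$, $L'$ and the pairs $uv=\{u,v\}$ (rank $2$); and $Lv=L\cup\{v\}$, $L'u=L'\cup\{u\}$ (rank $3$). Each flag of length $2$ appears in exactly one of the following classes in $A^2(K)$.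
\begin{center}
\begin{tabular}{lll}
type $\{1,3\}$: & $P=\sum_{u,v}(x_ux_{Lv}+x_vx_{L'u})$, & $R=\sum_ux_ux_{L'u}+\sum_vx_vx_{Lv}$,\\[3pt]
type $\{2,3\}$: & $B=\sum_{u,v}x_{uv}(x_{Lv}+x_{L'u})$, & $C=x_L\sum_vx_{Lv}+x_{L'}\sum_ux_{L'u}$,\\[3pt]
type $\{1,2\}$: & $V=\sum_{u,v}x_{uv}(x_u+x_v)$, & $D=x_L\sum_ux_u+x_{L'}\sum_vx_v$.
\end{tabular}
\end{center}

\begin{lemma}\label{lem:K}
In $A^2(K)$,
\begin{align}
2s\,\alpha^2&=P+B+C+D,\label{eq:K1}\\
2s\,\alpha^2&=\tfrac2sP+\tfrac1sB+2C+\tfrac1sV.\label{eq:K2}
\end{align}
\end{lemma}

\begin{proof}
Every formula below has a mirror image obtained by exchanging the roles of $L$ and $L'$. The flats containing $u$ give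
\begin{equation}\label{eq:alphaK}
\alpha=x_u+x_L+\sum_vx_{uv}+\sum_vx_{Lv}+x_{L'u}.
\end{equation}
From \eqref{eq:ab}, with the indicated choice of $i$, we get $\alpha x_{Lv}=\alpha x_{L'u}=0$ and
\begin{align*}
\alpha x_L&=x_Lx_{Lv}&&(i=v),\\
\alpha x_{uv}&=x_{uv}x_{Lv}=x_{uv}x_{L'u}&&(i\in L\setminus\{u\},\ \text{resp.}\ i\in L'\setminus\{v\}),\\
\alpha x_u&=x_u\Bigl(x_L+\sum_vx_{Lv}\Bigr)&&(i\in L\setminus\{u\}),\\
\alpha x_u&=x_u(x_{uv}+x_{Lv}+x_{L'u})&&(i=v).
\end{align*}
Multiplying \eqref{eq:alphaK} by $\alpha$ gives $\alpha^2=\alpha x_u+\alpha x_L+\sum_v\alpha x_{uv}$. Sum this over $u$ and add the mirror image. With $S=\sum_u\alpha x_u+\sum_v\alpha x_v$,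
\[
2s\,\alpha^2=S+s\,\alpha(x_L+x_{L'})+2\sum_{u,v}\alpha x_{uv}=S+C+B,
\]
because $s\,\alpha x_L=x_L\sum_vx_{Lv}$ and $2\alpha x_{uv}=x_{uv}(x_{Lv}+x_{L'u})$. The first formula for $\alpha x_u$ gives $S=D+P$, which proves \eqref{eq:K1}. The second formula, averaged over $v$, gives $S=\frac1sV+\frac1sP+R$. This expression has little $P$, but it contains the other class $R$ of type $\{1,3\}$, which we now eliminate.

Multiply \eqref{eq:alphaK} and its mirror image for the point $v$ by $x_{Lv}$ and keep the flats comparable with $Lv$. The term $x_{Lv}^2$ appears in both and cancels, leaving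
\[
(x_u+x_L+x_{uv})\,x_{Lv}=\Bigl(x_v+\sum_{u'}x_{u'v}\Bigr)x_{Lv}.
\]
Summing over $u$ gives $\sum_ux_ux_{Lv}+s\,x_Lx_{Lv}=s\,x_vx_{Lv}+(s-1)\sum_ux_{uv}x_{Lv}$. Summing over $v$ and adding the mirror image gives $P+sC=sR+(s-1)B$, that is, $R=\frac1sP+C-(1-\frac1s)B$. The negative multiple of $B$ is affordable because $2s\alpha^2$ already contains $B$:
\[
2s\,\alpha^2=\tfrac1sV+\tfrac1sP+R+C+B=\tfrac2sP+\tfrac1sB+2C+\tfrac1sV.\qedhere
\]
\end{proof}

\begin{example}\label{ex:s4}
Let $K,K'$ be two copies of $U_{2,4}\oplus U_{2,4}$, and mark classes on $K'$ with a prime. By Theorem~\ref{thm:two}, the type $\{1,3\}$ occurs in every effective expression of $\alpha^2$ on either copy. Lemma~\ref{lem:K} reads $8\alpha^2=P+B+C+D=\frac12P+\frac14B+2C+\frac14V$, and \eqref{eq:trade} with $\lambda=\frac12$ is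
\[
8\alpha^2\otimes8\alpha'^2=(B+C+D)\otimes(B'+C'+D')+\bigl(\tfrac14B+2C+\tfrac14V\bigr)\otimes P'+P\otimes\bigl(\tfrac14B'+2C'+\tfrac14V'\bigr).
\]
No term has type $\{1,3\}$ on both sides. The terms $D\otimes B'$ and $D\otimes C'$ correspond, in rank $8$, to the type $\{1,2,4,6,7\}$ of Remark~\ref{rem:eight}.
\end{example}

In the matroid $M$ the upper factor will indeed be $\alpha^2$. The lower factor will not, since by Lemma~\ref{lem:star} multiplication by $\alpha$ acts on the contraction only. The lower factor depends on how $\alpha^k$ is expanded, and we choose the expansion next.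

\subsection{An expansion of $\alpha^k$ that completes broken lines}

Let $t=0$, so $M=L_1\oplus\dots\oplus L_n$ with $L_j\cong U_{2,s}$, $r=2n$, $k=2n-3$ and $I=[1,2n-1]\setminus\{2,2n-2\}$. A flat $F$ meets each line in the empty set, a point or the whole line. Call $L_j$ \emph{broken} in $F$ if $|L_j\cap F|=1$. The rank of $F$ is the number of broken lines plus twice the number of lines contained in $F$.

Two things are required of the expansion. Every flag of type $I$ should pass through flats $H\subseteq H'$ with $M|H\cong K\cong M/H'$, that is, through unions of lines; and the lower factor should not contain $R$. Both are achieved by always choosing the element $i$ in \eqref{eq:ab} on a broken line when there is one. For each flat $F\ne E$ define a probability measure $\pi_F$ on $E\setminus F$. If $F$ has no broken line, $\pi_F$ is uniform. Otherwise choose a broken line uniformly and then a uniform point of it outside $F$. For a flat $G\supsetneq F$ write $\pi_F(G)$ for the measure of $G\setminus F$. Then: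
\begin{enumerate}
\item[(P1)] if $F$ is a union of $j<n$ lines, $\pi_F(G)=|G\setminus F|/((n-j)s)$;
\item[(P2)] if $F$ has broken lines, $\pi_F(G)$ is the fraction of them that are contained in $G$, because a flat containing two points of a line contains the line.
\end{enumerate}
Averaging \eqref{eq:ab} over $i$ with respect to $\pi_{F_m}$ gives $\alpha x_{\mathcal F}=\sum_{G\supsetneq F_m}\pi_{F_m}(G)\,x_{\mathcal F}x_G$, and iterating from the empty flag, with $F_0=\emptyset$,
\begin{equation}\label{eq:expansion}
\alpha^k=\sum_{F_1\subsetneq\dots\subsetneq F_k}\ \prod_{u=1}^k\pi_{F_{u-1}}(F_u)\;x_{F_1}\cdots x_{F_k}.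
\end{equation}

\begin{lemma}\label{lem:through}
If a flag of type $I$ has a positive coefficient in \eqref{eq:expansion}, then $F_3,\dots,F_{2n-5}$ have ranks $4,5,\dots,2n-4$, the flat $F_3$ is a union of two lines, and $F_{2n-5}$ is a union of $n-2$ lines.
\end{lemma}

\begin{proof}
The ranks are $1,3,4,\dots,2n-3,2n-1$, so $\operatorname{rk}F_u=u+1$ for $2\le u\le 2n-4$. The flat $F_1$ is a point of a line $L$, its only broken line, so $L\subset F_2$ by (P2). As $F_2$ has rank $3$, it is $L$ together with a point of another line $L'$. Again by (P2), $L'\subset F_3$, and $F_3=L\cup L'$ by rank. Suppose $F_{2j-1}$ is a union of $j$ lines with $2\le j\le n-3$. Then $F_{2j}$ has rank $2j+1$, so it adds one point of a new line. By (P2), $F_{2j+1}$ contains that line, and having rank $2j+2$ it is a union of $j+1$ lines. Induction reaches $j=n-2$.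
\end{proof}

Let $\Gamma$ be the set of flags $\mathcal G=(F_3\subsetneq\dots\subsetneq F_{2n-5})$ of type $[4,2n-4]$ whose smallest member $H$ is a union of two lines and whose largest member $H'$ is a union of $n-2$ lines. This is where $n\ge4$ is used; for $n=4$ the flag $\mathcal G$ is the single flat $H=H'$. Split \eqref{eq:expansion} as $\alpha^k=S_0+S_1$, where $S_0$ collects the flags with $(F_3,\dots,F_{2n-5})\in\Gamma$. By Lemma~\ref{lem:through}, $S_1$ is given by an effective expression in which $I$ does not occur. In $S_0$ the coefficient of a flag is a product of a factor depending on $(F_1,F_2,H)$, the factor $w(\mathcal G)=\prod_{u=4}^{2n-5}\pi_{F_{u-1}}(F_u)\ge0$, and a factor depending on $H'$ and the last two members. The sum over the last two members is the same averaging carried out twice in $M/H'$, so it equals $\alpha^2_{M/H'}$. Hence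
\begin{equation}\label{eq:S0}
S_0=\sum_{\mathcal G\in\Gamma}w(\mathcal G)\,\varphi_{\mathcal G}\bigl(Z_H\otimes\alpha^2_{M/H'}\bigr),\qquad
Z_H=\sum_{F_1\subsetneq F_2\subsetneq H}\pi_\emptyset(F_1)\,\pi_{F_1}(F_2)\,\pi_{F_2}(H)\,x_{F_1}x_{F_2}.
\end{equation}
Both $M|H$ and $M/H'$ are copies of $K$. We write $P,B,\dots$ for the classes on $M|H$ and $P',B',\dots$ for those on $M/H'$.

Let $H=L\cup L'$ and $\theta=\frac1{n-1}$. Rules (P1) and (P2) give the coefficients of $Z_H$; the table lists one flag from each of the six classes, the others following by symmetry.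
\begin{center}
\begin{tabular}{cccccc}
class & $F_1\subset F_2$ & $\pi_\emptyset(F_1)$ & $\pi_{F_1}(F_2)$ & $\pi_{F_2}(H)$ & product\\ \hline
$P$ & $u\subset Lv$ & $\frac1{ns}$ & $1$ & $1$ & $\frac1{ns}$\\[3pt]
$R$ & $u\subset L'u$ & $\frac1{ns}$ & $0$ & $1$ & $0$\\[3pt]
$B$ & $uv\subset Lv$ & $\frac2{ns}$ & $\frac12$ & $1$ & $\frac1{ns}$\\[3pt]
$C$ & $L\subset Lv$ & $\frac{s}{ns}$ & $\frac1{(n-1)s}$ & $1$ & $\frac\theta{ns}$\\[3pt]
$V$ & $u\subset uv$ & $\frac1{ns}$ & $0$ & $1$ & $0$\\[3pt]
$D$ & $u\subset L$ & $\frac1{ns}$ & $1$ & $\frac{s}{(n-1)s}$ & $\frac\theta{ns}$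
\end{tabular}
\end{center}
Therefore
\begin{equation}\label{eq:X}
X:=ns\,Z_H=P+B+\theta(C+D).
\end{equation}
The factor $\theta$ is the probability that, from the flat $L$, the next chosen point lies on $L'$ rather than on one of the other $n-2$ lines.

\subsection{Removing the type $I$}

\begin{proof}[Proof of Theorem~\ref{thm:counter} for $t=0$]
Let $Y=2s\,\alpha^2_{M/H'}$ and $\mu=\frac2s$. By Lemma~\ref{lem:K}, $Y-P'=B'+C'+D'$ and $Y-\mu P'=\frac1sB'+2C'+\frac1sV'$ are free. By \eqref{eq:X}, $X-P=B+\theta(C+D)$ is free. To lower the amount of $P$ in $X$ we extract as large a multiple of \eqref{eq:K1} as possible and rewrite it by \eqref{eq:K2}: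
\[
X=(1-\theta)(P+B)+\theta\cdot2s\,\alpha^2_{M|H}=\lambda P+\bigl(1-\theta+\tfrac\theta s\bigr)B+2\theta C+\tfrac\theta sV,\qquad \lambda=1-\theta+\tfrac{2\theta}s .
\]
So $X-\lambda P$ is free. The condition $\lambda+\mu\le1$ says $\frac2s\le\theta\,\frac{s-2}s$, that is, $2(n-1)\le s-2$, which is the hypothesis $s\ge2n$. By Lemma~\ref{lem:trade}, $X\otimes Y$ is a nonnegative combination of tensors $x_{\mathcal F'}\otimes x_{\mathcal F''}$ whose types $T',T''$ are not both $\{1,3\}$. The map $\varphi_{\mathcal G}$ sends such a tensor to the monomial of a flag of length $k$ and type $T'\cup[4,2n-4]\cup(T''+2n-4)$. Since $I=\{1,3\}\cup[4,2n-4]\cup\{2n-3,2n-1\}$, this type equals $I$ only if $T'=T''=\{1,3\}$. By \eqref{eq:S0}, $S_0=\frac1{2ns^2}\sum_{\mathcal G}w(\mathcal G)\varphi_{\mathcal G}(X\otimes Y)$ has an effective expression in which $I$ does not occur, and hence so does $\alpha^k=S_0+S_1$. Finally $\alpha$ is nef by Lemma~\ref{lem:ample} and $\alpha^k\ne0$ by Lemma~\ref{lem:interval}.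
\end{proof}

For $n=4$ and $s=8$ the inequality is an equality: $\theta=\frac13$, $\lambda=\frac34$, $\mu=\frac14$. The set $\Gamma$ consists of the six unions $H$ of two of the four lines, $\alpha^5=S_1+\frac1{512}\sum_H\varphi_H(X\otimes Y)$, and
\[
X\otimes Y=\bigl(B+\tfrac13C+\tfrac13D\bigr)\otimes(B'+C'+D')+\bigl(\tfrac{17}{24}B+\tfrac23C+\tfrac1{24}V\bigr)\otimes P'+P\otimes\bigl(\tfrac18B'+2C'+\tfrac18V'\bigr).
\]

\begin{remark}\label{rem:neither}
Neither factor is free, so the passage to the tensor product cannot be avoided. For $Y$ this is Theorem~\ref{thm:two}. For $X$ use $W=\sum_{\operatorname{rk}G=2}x_G$ from Example~\ref{ex:rank4}, which is negative on the types $\{1,2\}$ and $\{2,3\}$. Each of the $2s^2$ monomials of $P$ pairs to $2$, each of the $2s^2$ monomials of $B$ pairs to $-1$, and $\deg(W\alpha^2)=0$ by Lemma~\ref{lem:interval}, so $\deg(WX)=2s^2(1-\theta)>0$. The hypothesis $n\ge4$ cannot be weakened to $n\ge3$: for $n=3$ and $t=0$ the set $I$ is $\{1,3,5\}$ in rank $6$, which occurs by Theorem~\ref{thm:six}.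
\end{remark}

\subsection{Adding summands $U_{1,1}$}

Sums of lines have even rank. A summand $U_{1,1}$ raises the rank by one and preserves the counterexample.

\begin{lemma}\label{lem:coloop}
Let $N$ be a loopless matroid of positive rank, and suppose that $\alpha_N^k$ has an effective expression in which the type $I$ does not occur. Let $M=U_{1,1}\oplus N$. Then $\alpha_M^{k+1}$ has an effective expression in which the type $\{1\}\cup(I+1)$ does not occur.
\end{lemma}

\begin{proof}
Let $e$ be the element of $U_{1,1}$ and write $\alpha_M^{k+1}=\sum_{F\ni e}x_F\,\alpha_M^k$. The set $\{e\}$ is a flat of rank $1$, so every other flat $F\ni e$ has rank at least $2$. For such $F$, iterating \eqref{eq:ab} writes $x_F\alpha_M^k$ effectively by flags with smallest member $F$, whose types do not contain $1$. For $F=\{e\}$ we have $M/\{e\}=N$, and Lemma~\ref{lem:star} gives $x_{\{e\}}\alpha_M^k=\varphi_{\{e\}}(1\otimes\alpha_N^k)$. The given expression of $\alpha_N^k$ writes this effectively by flags of types $\{1\}\cup(T+1)$ with $T\ne I$.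
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Induct on $t$, the case $t=0$ being proved. If $I=[1,r-1]\setminus\{2+t,r-2\}$, then $\{1\}\cup(I+1)=[1,r]\setminus\{3+t,r-1\}$, which is the set of the theorem for $t+1$ and rank $r+1$; the exponent $k+1$ equals $(r+1)-3$. Lemma~\ref{lem:coloop} gives the required expression, and $\alpha$ is nef with $\alpha^{r-3}\neq0$ in rank $r$ by Lemmas~\ref{lem:ample} and~\ref{lem:interval}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHK}
Adiprasito, Huh and Katz, Ann. of Math. \textbf{188} (2018).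

\bibitem{Cheng}
Ronnie Cheng, \emph{On the tangent bundle and the divisor theory of a general matroid}, arXiv:2510.06609 (2025).

\end{thebibliography}
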